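\title{Mean width preserving symmetrizations and the Minkowski symmetral}

\begin{abstract}
Let $H$ be an $i$-dimensional linear subspace of $\mathbb{R}^n$, $0\le i\le n-1$, and let $\diamondsuit$ assign to each convex body, or to each compact convex set, one that is symmetric with respect to $H$. Suppose that $\diamondsuit$ is monotonic, preserves mean width and fixes the $H$-symmetric sets. We prove that if $i\ge1$ or $n=1$, then $\diamondsuit$ returns every $H$-symmetric set that has been translated orthogonally to $H$ to its original position, and in fact $\diamondsuit$ is Minkowski symmetrization. If $i=0$ and $n\ge2$, this fails, and we give an explicit one-parameter family of symmetrizations with the three properties.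
\end{abstract}

\section{The question and the answer}

Let $n\ge1$ and let $H$ be a linear subspace of $\mathbb{R}^n$ of dimension $i\in\{0,\dots,n-1\}$. We write $H^\perp$ for its orthogonal complement, $x|H$ for the orthogonal projection of $x$ onto $H$, and $x^H=2(x|H)-x$ for the reflection of $x$ in $H$. A set $A$ is \emph{$H$-symmetric} if it equals its reflection $A^H$; for $H=\{o\}$ this means $A=-A$, and we say that $A$ is \emph{$o$-symmetric}. Let $\mathcal{K}^n$ be the class of non-empty compact convex subsets of $\mathbb{R}^n$ and $\mathcal{K}^n_n$ the subclass of convex bodies, that is, those with non-empty interior. Throughout, $\mathcal{B}$ is one of these two classes and $\mathcal{B}_H$ consists of its $H$-symmetric members.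

The first intrinsic volume of $K\in\mathcal{K}^n$ is
\[
V_1(K)=\kappa\int_{\mathbb{S}^{n-1}}h_K\,d\sigma,\qquad h_K(x)=\max\{\langle x,y\rangle:y\in K\},
\]
where $\sigma$ is the rotation invariant probability measure on the unit sphere and $\kappa>0$ is the constant for which $V_1$ of a segment is its length. Since $h_K(u)+h_K(-u)$ is the width of $K$ in the direction $u$, the number $V_1(K)$ is a fixed multiple of the mean width $2\int h_K\,d\sigma$.

A \emph{symmetrization} is any map $\diamondsuit:\mathcal{B}\to\mathcal{B}_H$. We consider four properties.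
\begin{itemize}
\item[(Mon)] \emph{Monotonic:} $K\subseteq L$ implies $\diamondsuit K\subseteq\diamondsuit L$.
\item[(V$_1$)] \emph{$V_1$-preserving:} $V_1(\diamondsuit K)=V_1(K)$ for all $K\in\mathcal{B}$.
\item[(Fix)] \emph{Invariant on $H$-symmetric sets:} $\diamondsuit K=K$ for all $K\in\mathcal{B}_H$.
\item[(Tr)] \emph{Invariant under translations orthogonal to $H$ of $H$-symmetric sets:} $\diamondsuit(K+x)=K$ for all $K\in\mathcal{B}_H$ and $x\in H^\perp$.
\end{itemize}
The Minkowski symmetral $M_HK=\frac12(K+K^H)$ has all four properties. The following question comes from \cite{Saroglou}.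
\begin{quote}
\emph{Do {\rm(Mon)}, {\rm(V$_1$)} and {\rm(Fix)} imply {\rm(Tr)}?}
\end{quote}
The case $x=o$ of (Tr) is (Fix), and a short argument (Proposition~\ref{prop:unique}) shows that $M_H$ is the only symmetrization with (Mon), (V$_1$) and (Tr). So the question asks whether $M_H$ is already characterized when (Tr) is weakened to (Fix).

The simplest cases suggest that it is. If $n=1$ and $H=\{o\}$, then $\diamondsuit K$ is an interval centered at $o$ with the length of $K$, and there is no choice. Let next $n=2$, let $H$ be the horizontal axis and $\mathcal{B}=\mathcal{K}^2$. A vertical segment $S=\{z\}\times[a,b]$ lies in a long symmetric segment $\{z\}\times[-R,R]$, which is fixed by $\diamondsuit$. By (Mon), $\diamondsuit S$ lies on the same vertical line, so it is a segment $\{z\}\times[-c,c]$, and (V$_1$) gives $2c=b-a$. If $K$ is $H$-symmetric and $x$ is vertical, each vertical chord of $K+x$ is therefore sent to the corresponding chord of $K$. Thus $\diamondsuit(K+x)\supseteq K$, and since both sets have the same $V_1$, they coincide.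

This argument works in the \emph{fibers} $z+H^\perp$, $z\in H$. It relies on the fact that a symmetric convex subset of a line is determined by one number. When the fibers have dimension at least two, $V_1$ no longer determines the image of a set contained in a fiber, and when $i=0$ the whole space is a single fiber. It turns out that the dimension of the fibers does not matter, while the existence of more than one fiber does.

\begin{theorem}\label{thm:yes}
Let $i\ge1$, or $n=1$ and $i=0$. Let $\mathcal{B}\in\{\mathcal{K}^n_n,\mathcal{K}^n\}$ and let $\diamondsuit:\mathcal{B}\to\mathcal{B}_H$ satisfy {\rm(Mon)}, {\rm(V$_1$)} and {\rm(Fix)}. Then $\diamondsuit$ satisfies {\rm(Tr)}. Moreover, $\diamondsuit=M_H$.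
\end{theorem}

For the remaining case put $MK=M_{\{o\}}K=\frac12(K-K)$, where $K-K=K+(-K)$, and $K_0=\operatorname{conv}(K\cup\{o\})$.

\begin{theorem}\label{thm:no}
Let $n\ge2$, $H=\{o\}$ and $\mathcal{B}\in\{\mathcal{K}^n_n,\mathcal{K}^n\}$. Define
\[
\diamondsuit_0K=\frac{V_1(K)}{V_1(K_0)}\,M(K_0)\quad(K\ne\{o\}),\qquad\diamondsuit_0\{o\}=\{o\}.
\]
\begin{itemize}
\item[(a)] $\diamondsuit_0:\mathcal{B}\to\mathcal{B}_H$ satisfies {\rm(Mon)}, {\rm(V$_1$)} and {\rm(Fix)}, but not {\rm(Tr)}.
\item[(b)] $\diamondsuit_0K=MK$ if and only if $o\in K$ or $K$ lies in a line through $o$. Hence, for $o$-symmetric $L\in\mathcal{B}$, we have $\diamondsuit_0(L+x)=L$ if and only if $x\in L$ or $L+x$ lies in a line through $o$.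
\item[(c)] The maps $K\mapsto(1-\lambda)MK+\lambda\diamondsuit_0K$, $0\le\lambda\le1$, are pairwise distinct symmetrizations with {\rm(Mon)}, {\rm(V$_1$)} and {\rm(Fix)}.
\end{itemize}
\end{theorem}

Thus (Mon), (V$_1$) and (Fix) imply (Tr) if and only if $i\ge1$ or $n=1$, and in exactly these cases $M_H$ is the only symmetrization with the three properties. We do not classify all such symmetrizations when $i=0$ and $n\ge2$.

\section{Support functions and the first intrinsic volume}\label{sec:prelim}

Let $B$ be the closed unit ball of $\mathbb{R}^n$. The support function $h_K$ is convex and positively homogeneous of degree one, hence continuous and determined by its values on the sphere; conversely, every real function on $\mathbb{R}^n$ with these two properties is the support function of a unique $K\in\mathcal{K}^n$. For $K,L\in\mathcal{K}^n$, $\alpha,\beta\ge0$ and $x\in\mathbb{R}^n$,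
\begin{gather*}
K\subseteq L\iff h_K\le h_L,\qquad h_{\alpha K+\beta L}=\alpha h_K+\beta h_L,\qquad h_{K+x}=h_K+\langle x,\cdot\rangle,\\
h_{\operatorname{conv}(K\cup L)}=\max\{h_K,h_L\},\qquad h_{K^H}(u)=h_K(u^H),
\end{gather*}
and the Hausdorff distance of $K$ and $L$ is $\max_{\mathbb{S}^{n-1}}|h_K-h_L|$. Consequently $V_1$ is monotone, Minkowski additive, continuous, invariant under orthogonal maps, and invariant under translations, because linear functions have mean zero on the sphere.

The four properties of $M_H$ follow. The formula $h_{M_HK}(u)=\frac12(h_K(u)+h_K(u^H))$ gives (Mon) and (V$_1$). If $K=K^H$ and $x\in H^\perp$, then $(K+x)^H=K-x$, so $M_H(K+x)=\frac12(K+K)=K$ by convexity, which is (Tr).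

The next lemma turns an inclusion into an equality and ends most of our arguments.

\begin{lemma}\label{lem:E}
If $K,L\in\mathcal{K}^n$, $K\subseteq L$ and $V_1(K)=V_1(L)$, then $K=L$.
\end{lemma}

\begin{proof}
The function $h_L-h_K$ is continuous, non-negative and has integral zero over the sphere.
\end{proof}

Comparing $K$ with one of its points, we see that $V_1(K)\ge0$, with equality only if $K$ is a point. For a subspace $E\ne\{o\}$ let $S_E$ be its unit sphere and $\sigma_E$ the uniform probability measure on $S_E$ (two atoms of mass $\frac12$ if $\dim E=1$).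

\begin{lemma}\label{lem:subspace}
For every subspace $E\neq\{o\}$ there is a constant $\kappa_E>0$ such that $V_1(A)=\kappa_E\int_{S_E}h_A\,d\sigma_E$ for all compact convex $A\subseteq E$.
\end{lemma}

\begin{proof}
Let $u_E=u|E$. Since $A\subseteq E$, we have $h_A(u)=h_A(u_E)$, which is $|u_E|\,h_A(u_E/|u_E|)$ if $u_E\ne o$ and $0$ otherwise. Hence $\int h_A\,d\sigma=\int_{S_E}h_A\,d\nu$, where $\nu$ is the image of the measure $|u_E|\,d\sigma(u)$ under $u\mapsto u_E/|u_E|$. Orthogonal maps of $E$, extended by the identity on $E^\perp$, preserve $\sigma$ and $|u_E|$. So $\nu$ is a finite non-zero measure invariant under the orthogonal group of $E$, and therefore a positive multiple of $\sigma_E$.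
\end{proof}

\begin{lemma}[{\cite[Lemma 1.7.8]{Schneider}}]\label{lem:C2}
Let $F$ be a subspace with $\dim F\ge2$ and let $\varphi$ be a $C^2$ function on $S_F$. For all large $R$, the function $R+\varphi$ is the restriction to $S_F$ of the support function of a compact convex subset of $F$.
\end{lemma}

We recall the reason. Let $\Phi(x)=|x|\varphi(x/|x|)$ on $F$. At a unit vector $u$ the Hessian of $\Phi$ annihilates $u$, by homogeneity, while the Hessian of $|x|$ is the orthogonal projection onto $u^\perp\cap F$. If $R$ bounds the norm of the Hessian of $\Phi$ on $S_F$, then $R|x|+\Phi(x)$ has positive semidefinite Hessian on $F\setminus\{o\}$. It is then convex on every line that misses $o$, and by continuity on every line.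

Our examples use convex polygons. Let $P$ be one, with edge vectors $a_1,\dots,a_k$. Going once around the boundary, $\langle\cdot,u\rangle$ rises from its minimum to its maximum and falls back, so the width of $P$ in the direction $u$ is $\frac12\sum_j|\langle a_j,u\rangle|$. Therefore
\begin{equation}\label{eq:polygon}
MP=\sum_{j=1}^k\tfrac14[-a_j,a_j],\qquad V_1(P)=V_1(MP)=\tfrac12\sum_{j=1}^k|a_j|,
\end{equation}
and $V_1(P)$ is half the perimeter.

\section{Symmetrization in a point}\label{sec:point}

Let $H=\{o\}$. Every $o$-symmetric convex set contains $o$, so the monotone operation $K\mapsto K_0$ changes no symmetric set, and $K\mapsto M(K_0)$ satisfies (Mon) and (Fix). It violates (V$_1$), because $K_0$ is larger than $K$ when $o\notin K$. The obvious repair is to shrink by the factor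
\[
q(K)=V_1(K)/V_1(K_0),
\]
which is defined for $K\ne\{o\}$, since then $K_0$ has at least two points. The danger is that a larger set might be shrunk more, which could destroy monotonicity. The proof below shows that this never happens.

\begin{example}\label{ex:hexagon}
Let $n=2$ and let $K$ be the segment with endpoints $(\pm3,4)$, so that $MK$ has endpoints $(\pm3,0)$ and $V_1(K)=6$. The triangle $K_0$ has edge vectors, up to sign, $a_1=(6,0)$, $a_2=(3,4)$, $a_3=(-3,4)$, of lengths $6,5,5$. By \eqref{eq:polygon}, $V_1(K_0)=8$, $q(K)=\frac34$ and $\diamondsuit_0K=\frac3{16}\sum_j[-a_j,a_j]$. This is the hexagon with vertices $\pm(\frac94,0)$, $\pm(\frac98,\frac32)$, $\pm(-\frac98,\frac32)$; see Figure~\ref{fig:hexagon}.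
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.7]
\draw[fill=gray!25] (2.25,0)--(1.125,1.5)--(-1.125,1.5)--(-2.25,0)--(-1.125,-1.5)--(1.125,-1.5)--cycle;
\draw[dashed] (-3,4)--(0,0)--(3,4);
\draw[very thick] (-3,4)--(3,4) node[right] {$K$};
\draw[very thick] (-3,0)--(3,0) node[right] {$MK$};
\fill (0,0) circle (2pt) node[below] {$o$};
\node at (0,2.9) {$K_0$};
\node at (2.5,-1.2) {$\diamondsuit_0K$};
\end{tikzpicture}
\caption{A segment $K$ of length $6$ in the plane, the triangle $K_0=\operatorname{conv}(K\cup\{o\})$ (dashed), the Minkowski symmetral $MK$, and the hexagon $\diamondsuit_0K=\frac34M(K_0)$ (shaded). The hexagon has perimeter $12$, so $K$, $MK$ and $\diamondsuit_0K$ have the same mean width.}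
\label{fig:hexagon}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:no}]
\emph{The three properties.} The set $\diamondsuit_0K$ is $o$-symmetric, compact and convex. If $K$ is a body, then $q(K)>0$ and $M(K_0)$ is a body, so $\diamondsuit_0K$ is a body. For $K\neq\{o\}$ we have $V_1(\diamondsuit_0K)=q(K)V_1(K_0)=V_1(K)$. If $K\ne\{o\}$ is $o$-symmetric, then $K_0=K$, $q(K)=1$ and $\diamondsuit_0K=MK=K$. For $K=\{o\}$, (V$_1$) and (Fix) hold by definition.

For (Mon) write $s^+=\max\{s,0\}$ and $s^-=\max\{-s,0\}$. Since $h_{K_0}=h_K^+$ and $h_K=h_K^+-h_K^-$,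
\begin{equation}\label{eq:q}
q(K)=1-\frac{\int h_K^-\,d\sigma}{\int h_K^+\,d\sigma}.
\end{equation}
Let $K\subseteq L$ with $K\ne\{o\}$; then $L\ne\{o\}$. From $h_K\le h_L$ we get $h_K^+\le h_L^+$ and $h_K^-\ge h_L^-$, so in \eqref{eq:q} the numerator falls and the denominator grows when $K$ is replaced by $L$. Hence $0\le q(K)\le q(L)$. The set $M(K_0)$ is convex and contains $o$, so $q(K)M(K_0)\subseteq q(L)M(K_0)\subseteq q(L)M(L_0)$. If $K=\{o\}\subseteq L$, then $\diamondsuit_0K\subseteq\diamondsuit_0L$ because the symmetric convex set $\diamondsuit_0L$ contains $o$.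

\emph{Part {\rm(b)}.} If $o\in K$, then $K_0=K$ and $\diamondsuit_0K=MK$. If $K$ lies in a line through $o$ and $o\notin K$, then $K=[\alpha y,\beta y]$ with $y\neq o$ and $0<\alpha\le\beta$. Then $K_0=[o,\beta y]$ and
\[
\diamondsuit_0K=\frac{\beta-\alpha}{\beta}\cdot\frac\beta2[-y,y]=MK.
\]
Conversely, let $o\notin K$ and $\diamondsuit_0K=MK$. Some hyperplane strictly separates $o$ from $K$, so the continuous function $h_K^-$ is not identically zero and $q(K)<1$ by \eqref{eq:q}. Fix $y\in K$ and let $u\perp y$ be a unit vector. Then $h_K(\pm u)\ge\langle y,\pm u\rangle=0$, so adding $o$ does not change the width in the direction $u$: $h_{M(K_0)}(u)=h_{MK}(u)$. The assumption gives $q(K)h_{MK}(u)=h_{MK}(u)$, hence $h_K(u)+h_K(-u)=0$. Both terms are non-negative, so both vanish and $K\subseteq u^\perp$. Intersecting over all unit vectors $u\perp y$ gives $K\subseteq\mathbb{R}y$. The statement about $L+x$ follows, since $M(L+x)=L$, and $o\in L+x$ if and only if $x\in-L=L$.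

\emph{Failure of {\rm(Tr)}.} Let $e$ be a unit vector and $K=B+3e$, a member of both classes. Since $3e\notin B$ and $n\ge2$, part (b) gives $\diamondsuit_0K\ne B$. Explicitly, $h_{M(K_0)}(e)=\frac12(4+0)=2$, while $h_{M(K_0)}(u)=\frac12(1+1)=1$ for unit vectors $u\perp e$, so $\diamondsuit_0K$ is twice as wide in the direction $e$ as in the directions orthogonal to it.

\emph{Part {\rm(c)}.} The set $(1-\lambda)MK+\lambda\diamondsuit_0K$ is in $\mathcal{B}_H$ and has support function $(1-\lambda)h_{MK}+\lambda h_{\diamondsuit_0K}$. Each of (Mon), (V$_1$), (Fix) is an inequality or equality that is linear in this function, so it passes from $M$ and $\diamondsuit_0$ to the combination. For $K=B+3e$ there is $u$ with $h_{MK}(u)\ne h_{\diamondsuit_0K}(u)$, and the value of the support function at $u$ determines $\lambda$.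
\end{proof}

For $i\ge1$ the construction breaks at its first step: an $H$-symmetric set need not contain $o$, so $K\mapsto K_0$ no longer fixes such sets.

\section{Reduction to a single fiber}\label{sec:reduction}

We begin with the fact that (Tr) pins down the symmetrization; here $i$ is arbitrary. To bound $h_{\diamondsuit K}(u)$ we translate $K$ orthogonally to $H$ until its support numbers in the directions $u$ and $u^H$ agree, and enclose the translate in a symmetric set with these support numbers.

\begin{proposition}\label{prop:unique}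
Let $0\le i\le n-1$ and let $\diamondsuit:\mathcal{B}\to\mathcal{B}_H$ satisfy {\rm(Mon)}, {\rm(V$_1$)} and {\rm(Tr)}. Then $\diamondsuit=M_H$.
\end{proposition}

\begin{proof}
Let $K\in\mathcal{B}$ and let $u=a+b$ be a unit vector with $a\in H$ and $o\ne b\in H^\perp$, so that $u^H=a-b$. Put
\[
\mu=\tfrac12\big(h_K(u)+h_K(u^H)\big)=h_{M_HK}(u),\qquad\tau=\tfrac12\big(h_K(u)-h_K(u^H)\big),
\]
and $x=\tau b/|b|^2\in H^\perp$. Then $\langle x,u\rangle=\tau$ and $\langle x,u^H\rangle=-\tau$, so $h_{K-x}(u)=h_{K-x}(u^H)=\mu$. For large $R$ the compact convex set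
\[
L=\{y:|y|\le R,\ \langle y,u\rangle\le\mu,\ \langle y,u^H\rangle\le\mu\}
\]
contains $K-x$, and therefore belongs to $\mathcal{B}$. It is $H$-symmetric, because $\langle y^H,u\rangle=\langle y,u^H\rangle$. By (Mon) and (Tr), $\diamondsuit K\subseteq\diamondsuit(L+x)=L$, so $h_{\diamondsuit K}(u)\le\mu=h_{M_HK}(u)$. This holds for all $u\in\mathbb{S}^{n-1}\setminus H$, a dense subset of the sphere since $i\le n-1$, and hence for all $u$. Thus $\diamondsuit K\subseteq M_HK$, both sets have first intrinsic volume $V_1(K)$, and Lemma~\ref{lem:E} applies.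
\end{proof}

To prove (Tr) we want to cut sets into fibers. If $i\ge1$, a subset of a fiber has empty interior, so a symmetrization on $\mathcal{K}^n_n$ is not defined on it. We extend it by approximating from outside, where monotonicity provides a limit.

\begin{lemma}\label{lem:extend}
Every symmetrization $\diamondsuit$ on $\mathcal{K}^n_n$ with {\rm(Mon)}, {\rm(V$_1$)} and {\rm(Fix)} extends to a symmetrization on $\mathcal{K}^n$ with the same three properties.
\end{lemma}

\begin{proof}
For $K\in\mathcal{K}^n$ put $K_j=K+\frac1jB\in\mathcal{K}^n_n$ and $\widetilde\diamondsuit K=\bigcap_{j\ge1}\diamondsuit K_j$. By (Mon) the sets $\diamondsuit K_j$ decrease. A decreasing sequence of non-empty compact sets converges in the Hausdorff metric to its intersection \cite[Lemma 1.8.2]{Schneider}. So $\widetilde\diamondsuit K$ is non-empty, compact, convex and $H$-symmetric, and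
\[
V_1(\widetilde\diamondsuit K)=\lim_{j\to\infty} V_1(\diamondsuit K_j)=\lim_{j\to\infty}\big(V_1(K)+\tfrac1jV_1(B)\big)=V_1(K).
\]
If $K\subseteq L$, then $\diamondsuit K_j\subseteq\diamondsuit L_j$ for all $j$, so $\widetilde\diamondsuit K\subseteq\widetilde\diamondsuit L$. If $K$ is $H$-symmetric, so is $K_j$, and $\widetilde\diamondsuit K=\bigcap_jK_j=K$. If $K$ is a body, then $\diamondsuit K\subseteq\diamondsuit K_j$ for all $j$, so $\diamondsuit K\subseteq\widetilde\diamondsuit K$, and the two sets coincide by Lemma~\ref{lem:E}.
\end{proof}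

The heart of the matter is the following statement, proved in Section~\ref{sec:fiber}. It says that $\diamondsuit$ agrees with $M_H$ on subsets of fibers.

\begin{proposition}\label{prop:fiber}
Let $i\ge1$ and let $\diamondsuit:\mathcal{K}^n\to(\mathcal{K}^n)_H$ satisfy {\rm(Mon)}, {\rm(V$_1$)} and {\rm(Fix)}. If $z\in H$ and $A\subseteq H^\perp$ is compact and convex, then $\diamondsuit(z+A)=z+MA$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:yes} from Proposition~\ref{prop:fiber}]
If $n=1$ and $i=0$, then $\diamondsuit K$ and $MK$ are both intervals centered at $o$ with the length of $K$, so $\diamondsuit=M$, which satisfies (Tr).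

Let $i\ge1$ and first let $\mathcal{B}=\mathcal{K}^n$. Let $K$ be $H$-symmetric and $x\in H^\perp$. For $z\in K|H$ the section $K_z=\{y\in H^\perp:z+y\in K\}$ is non-empty, compact and convex, and $K_z=-K_z$ since $(z+y)^H=z-y$. From $z+(K_z+x)\subseteq K+x$, (Mon) and Proposition~\ref{prop:fiber} we get
\[
\diamondsuit(K+x)\supseteq z+M(K_z+x)=z+K_z .
\]
The union of the sets $z+K_z$ over $z\in K|H$ is $K$, so $\diamondsuit(K+x)\supseteq K$. Since $V_1(\diamondsuit(K+x))=V_1(K+x)=V_1(K)$, Lemma~\ref{lem:E} gives $\diamondsuit(K+x)=K$. This is (Tr), and Proposition~\ref{prop:unique} gives $\diamondsuit=M_H$.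

If $\mathcal{B}=\mathcal{K}^n_n$, the extension from Lemma~\ref{lem:extend} equals $M_H$ by what we just proved. Hence $\diamondsuit=M_H$ on $\mathcal{K}^n_n$, and (Tr) holds.
\end{proof}

\section{Sets in a fiber, seen from a distant fiber}\label{sec:fiber}

In this section $i\ge1$, and $\diamondsuit$, $z$, $A$ are as in Proposition~\ref{prop:fiber}. Put $F=H^\perp$, $m=\dim F=n-i\ge1$, $\omega=\sigma_F$, and let $B_F$ be the unit ball of $F$.

For large $R$ the set $z+A$ lies in the $H$-symmetric set $z+RB_F$. By (Mon) and (Fix), $\diamondsuit(z+A)\subseteq z+RB_F$, so $\diamondsuit(z+A)=z+G$ with $G\subseteq F$ compact and convex, and $G=-G$ by $H$-symmetry. By (V$_1$), $V_1(G)=V_1(A)=V_1(MA)$, and Lemma~\ref{lem:subspace} gives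
\begin{equation}\label{eq:mean}
\int_{S_F}(h_G-h_{MA})\,d\omega=0 .
\end{equation}
We must show $G=MA$. For $m=1$, equation \eqref{eq:mean} suffices. For $m=2$ nothing so far excludes that a segment $A$ is sent to the hexagon of Example~\ref{ex:hexagon}.

More information comes from comparison with sets that $\diamondsuit$ fixes. Let $P\in\mathcal{K}^n$ be $H$-symmetric and $N=\operatorname{conv}((z+A)\cup P)$. By (Mon) and (Fix) the convex set $\diamondsuit N$ contains $z+G$ and $P$, so by (V$_1$)
\begin{equation}\label{eq:probe}
V_1\big(\operatorname{conv}((z+G)\cup P)\big)\le V_1(\diamondsuit N)=V_1\big(\operatorname{conv}((z+A)\cup P)\big).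
\end{equation}
These inequalities hold for $i=0$ as well, where $\diamondsuit_0$ satisfies all of them, so in that case they cannot force $G=MA$. For $i\ge1$ there is a new possibility: $P$ may lie in another fiber, arbitrarily far away.

The effect of the distance is visible in the plane. Let $H$ be the horizontal axis, $A=\{0\}\times[-a,b]$ and $P=\{r\}\times[-l,l]$. The convex hull is a trapezoid, and by \eqref{eq:polygon} its $V_1$ is
\begin{align*}
&\tfrac12\Big((a+b)+2l+\sqrt{r^2+(a-l)^2}+\sqrt{r^2+(b-l)^2}\Big)\\
&\qquad=r+\tfrac12(a+b)+l+\frac1{2r}\cdot\frac{(a-l)^2+(b-l)^2}2+O(r^{-3}).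
\end{align*}
The terms of order $r$ and $1$ see only the length of $A$, which $\diamondsuit$ preserves, so they cancel in \eqref{eq:probe}. What survives is the term of order $1/r$, the squared $L^2(\omega)$ distance between the support functions of $[-a,b]$ and $[-l,l]$. The same expansion holds in every dimension.

\begin{lemma}\label{lem:expansion}
Let $e$ be a unit vector orthogonal to $F$ and let $C,L\subseteq F$ be compact and convex. As $r\to\infty$,
\[
V_1\big(\operatorname{conv}(C\cup(re+L))\big)=r+\frac{V_1(C)+V_1(L)}2+\frac m{2r}\int_{S_F}(h_C-h_L)^2\,d\omega+o\Big(\frac1r\Big).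
\]
\end{lemma}

\begin{proof}
The set $N_r=\operatorname{conv}(C\cup(re+L))$ lies in $E=\mathbb{R}e\oplus F$, of dimension $m+1$. Write $u\in S_E\setminus\{\pm e\}$ as $u=\sin\theta\,e+\cos\theta\,b$ with $b\in S_F$ and $|\theta|<\pi/2$. The points with given $\theta$ form a copy of $S_F$ scaled by $\cos\theta$, so $d\sigma_E$ is a constant multiple of $\cos^{m-1}\theta\,d\theta\,d\omega(b)$. Moreover,
\[
h_{N_r}(u)=\cos\theta\,\max\{h_C(b),\,h_L(b)+r\tan\theta\}.
\]
Substitute $t=\tan\theta$, so that $\cos^m\theta\,d\theta=\rho(t)\,dt$ with $\rho(t)=(1+t^2)^{-(m+2)/2}$. The function $\rho$ is even and continuous, $\rho(0)=1$, and both $\rho$ and $|t|\rho$ are integrable since $m\ge1$. By Lemma~\ref{lem:subspace} there is $\gamma>0$, independent of $C,L,r$, with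
\[
V_1(N_r)=\gamma\int_{S_F}\int_{\mathbb{R}}\max\{h_C(b),\,h_L(b)+rt\}\,\rho(t)\,dt\,d\omega(b).
\]
Fix $b$ and put $D=h_C(b)-h_L(b)$. The maximum equals $h_L(b)+\max\{D,rt\}$, and for $D$ of either sign
\[
\max\{D,rt\}=\max\{0,rt\}+\int_0^D\mathbf{1}_{\{s>rt\}}\,ds .
\]
Let $c=\int_{-\infty}^0\rho=\frac12\int_{\mathbb{R}}\rho$, and note that $\int_0^\infty t\rho(t)\,dt=1/m$. By Fubini's theorem the inner integral is
\[
2c\,h_L(b)+\frac rm+\int_0^D\Big(c+\int_0^{s/r}\rho(t)\,dt\Big)ds=\frac rm+c\big(h_C(b)+h_L(b)\big)+\frac1rQ_r(D),
\]
where $Q_r(D)=\int_0^D\int_0^s\rho(v/r)\,dv\,ds$, by the substitution $t=v/r$. Hence, exactly,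
\begin{equation}\label{eq:exact}
V_1(N_r)=\frac{\gamma r}m+\gamma c\int(h_C+h_L)\,d\omega+\frac\gamma r\int Q_r(h_C-h_L)\,d\omega .
\end{equation}
For $|D|\le D_0$ we have $|Q_r(D)-D^2/2|\le\frac12D_0^2\max_{|t|\le D_0/r}|\rho(t)-1|$, which tends to $0$. So the last integral in \eqref{eq:exact} tends to $\frac12\int(h_C-h_L)^2\,d\omega$.

It remains to identify the constants. For $C=L=\{o\}$ the set $N_r$ is a segment of length $r$, so $\gamma=m$. For $C=L=B_F$ we have $N_r=B_F+[o,re]$ and $V_1(N_r)=\kappa_F+r$, so $2\gamma c=\kappa_F$. By Lemma~\ref{lem:subspace} the middle term of \eqref{eq:exact} is $\frac12(V_1(C)+V_1(L))$.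
\end{proof}

\begin{lemma}\label{lem:linear}
For every $o$-symmetric compact convex set $L\subseteq F$,
\begin{equation}\label{eq:linear}
\int_{S_F}(h_G-h_{MA})\,h_L\,d\omega\ge0 .
\end{equation}
\end{lemma}

\begin{proof}
Since $i\ge1$, there is a unit vector $e\in H$. The set $P=z+re+L$ is $H$-symmetric, and \eqref{eq:probe}, translated by $-z$, reads
\[
V_1\big(\operatorname{conv}(G\cup(re+L))\big)\le V_1\big(\operatorname{conv}(A\cup(re+L))\big).
\]
Apply Lemma~\ref{lem:expansion} to both sides, cancel the first two terms using $V_1(G)=V_1(A)$, multiply by $2r/m$ and let $r\to\infty$: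
\begin{equation}\label{eq:L2}
\int(h_G-h_L)^2\,d\omega\le\int(h_A-h_L)^2\,d\omega .
\end{equation}
So $G$ is at least as close as $A$, in the $L^2$ sense, to every symmetric set $L$. Since $h_{MA}$ is the even part of $h_A$ and $h_L$ is even, $\int h_Ah_L\,d\omega=\int h_{MA}h_L\,d\omega$. For a single $L$, inequality \eqref{eq:L2} leaves room, but the room does not grow with $L$: expanding \eqref{eq:L2} with $sL$, $s>0$, in place of $L$, we get
\[
\int h_G^2\,d\omega-\int h_A^2\,d\omega\le2s\int(h_G-h_{MA})\,h_L\,d\omega .
\]
The left side does not depend on $s$. Dividing by $s$ and letting $s\to\infty$ gives \eqref{eq:linear}.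
\end{proof}

\begin{example}
Let $n=3$, let $H$ be a line, identify $F$ with $\mathbb{R}^2$, and let $A$ be the segment of Example~\ref{ex:hexagon}. Then $h_{MA}(u)=3|\langle e_1,u\rangle|$ with $e_1=(1,0)$. The hexagon has support function $\sum_jw_j|\langle v_j,u\rangle|$, where $v_j=a_j/|a_j|$ and the weights $w_j=\frac{18}{16},\frac{15}{16},\frac{15}{16}$ add up to $3$. Take $L=[-e_1,e_1]$. By the Cauchy--Schwarz inequality, $\int|\langle v,u\rangle||\langle e_1,u\rangle|\,d\omega(u)<\int\langle e_1,u\rangle^2\,d\omega(u)$ for unit vectors $v\ne\pm e_1$. So \eqref{eq:linear} fails if $G$ is the hexagon: a long segment parallel to $A$, placed in a distant fiber, rules it out.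
\end{example}

In general we need enough sets $L$. Inequality \eqref{eq:linear} is one-sided, but by \eqref{eq:mean} it is an equality for balls, and a large ball remains convex under smooth perturbations of both signs.

\begin{proof}[Proof of Proposition~\ref{prop:fiber}]
The function $f=h_G-h_{MA}$ on $S_F$ is continuous and even, and $\int f\,d\omega=0$ by \eqref{eq:mean}. If $m=1$, an even function on the two points of $S_F$ is constant, so $f=0$.

Let $m\ge2$ and let $\varphi$ be an even $C^2$ function on $S_F$. By Lemma~\ref{lem:C2}, for large $R$ both $R+\varphi$ and $R-\varphi$ are support functions of compact convex subsets of $F$, and these are $o$-symmetric because $R\pm\varphi$ is even. Lemma~\ref{lem:linear} gives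
\[
0\le\int f\,(R\pm\varphi)\,d\omega=\pm\int f\varphi\,d\omega,
\]
so $\int f\varphi\,d\omega=0$. By the Stone--Weierstrass theorem $f$ is a uniform limit of restrictions of polynomials $p_j$, and since $f$ is even it is also the limit of their even parts $\varphi_j$. Hence $\int f^2\,d\omega=\lim_j\int f\varphi_j\,d\omega=0$ and $f=0$. In all cases $h_G=h_{MA}$ on $S_F$, that is, $G=MA$.
\end{proof}

\section{The role of the hypotheses}

In the proof of Proposition~\ref{prop:fiber} the condition $i\ge1$ enters at one point, the choice of the unit vector $e\in H$ in Lemma~\ref{lem:linear}, and Theorem~\ref{thm:no} shows that it cannot be dropped when $n\ge2$. Property (Fix) is applied only to the balls $z+RB_F$, to the distant sets $z+re+L$, and to the sets $K_j$ in Lemma~\ref{lem:extend}.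

None of the three properties can be omitted from Theorem~\ref{thm:yes} when $n\ge2$. Let $B_K$ be the ball centered at $o$ with $V_1(B_K)=V_1(K)$, let $L$ be an $H$-symmetric body that is not a ball, and let $o\ne x\in H^\perp$.
\begin{itemize}
\item The map $K\mapsto\operatorname{conv}(K\cup K^H)$ satisfies (Mon) and (Fix). It sends $B+x$ to $B+[-x,x]\ne B$.
\item The map $K\mapsto B_K$ satisfies (Mon) and (V$_1$). It sends $L$ to a ball.
\item The map that fixes the $H$-symmetric sets and sends every other $K$ to $B_K$ satisfies (V$_1$) and (Fix). The set $L+x$ is not $H$-symmetric, since its reflection is $L-x\ne L+x$, so it is sent to a ball.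
\end{itemize}
In each case (Tr) fails.

\begin{thebibliography}{9}

\bibitem{Saroglou}
Christos Saroglou, \emph{On some problems concerning symmetrization operators}, arXiv:1809.10715 (2018).

\bibitem{Schneider}
Schneider, \emph{Convex Bodies: The Brunn--Minkowski Theory}, 2nd ed.

\end{thebibliography}
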